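# Cusps, Collars, and Bergman Completeness on Riemann Surfaces with a Spectral Gap

## 1. A threshold that shrinks with $\lambda_1$? Testing the guess on the disc, annuli, and the punctured disc

A surface of curvature $-1$ can become very thin far away from a base point. The Bergman metric, built from the $L^2$ holomorphic differentials, may or may not notice this. How fast may the surface become thin, compared with the distance to the base point, before the Bergman metric can fail to be complete? Bo-Yong Chen and Yuanpu Xiong ("An estimate of the Bergman distance on Riemann surfaces", arXiv:2505.05774 (2025)) show that, when the bottom $\lambda_1$ of the spectrum is positive, a polynomial rate of thinning is harmless, and they ask about an exponential rate $e^{-\varepsilon\rho}$.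

The guess one would first make is this: *yes for small $\varepsilon$, but $\varepsilon$ must depend on $\lambda_1$ and shrink to $0$ with it*, because the spectral gap is what has to pay for the thinness. We fix the terms and then test the guess.

**Setting.** $M$ is a noncompact Riemann surface whose universal covering is the unit disc, $\varpi:\mathbb D\to M=\mathbb D/\Gamma$. The group $\Gamma$ is Fuchsian and, being a group of deck transformations, acts freely. So $\Gamma$ is torsion-free, and each $\gamma\in\Gamma\setminus\{1\}$ is hyperbolic (it translates an axis $L$ by a length $\ell>0$) or parabolic (conjugate, up to inversion, to $z\mapsto z+1$ on the upper half plane $\mathbb H$). The Poincaré metric of curvature $-1$, which is $4|dz|^2/(1-|z|^2)^2$ on $\mathbb D$ and $|dz|^2/y^2$ on $\mathbb H$, descends to $ds^2_{\rm hyp}=\sigma^2|dz|^2$ on $M$. We write $d$ for its distance, $B_r(x)$ for its balls, $|A|$ for hyperbolic area, $dV$ for the area element, and $\rho(x)=d(x,x_0)$ for a fixed $x_0\in M$. Since $M$ is complete, "$x\to\infty$"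 (leaving every compact set) means $\rho(x)\to\infty$. $A(x)\gtrsim B(x)$ means $A\ge cB$ for a constant $c>0$ independent of $x$, possibly depending on $M$ and $x_0$.

**Injectivity radius.** $r_x:=\frac12\inf_{\gamma\in\Gamma\setminus\{1\}}d(\widetilde x,\gamma\widetilde x)$ for any $\widetilde x\in\varpi^{-1}(x)$. The infimum is attained if $\Gamma\ne1$, by discreteness; if $\Gamma=1$ it is $+\infty$.

**Bottom of the spectrum.** $\lambda_1(M)=\inf\big\{\int_M|\nabla\phi|^2dV/\int_M|\phi|^2dV:\ \phi\in C_0^\infty(M)\setminus\{0\}\big\}$. By mollification, compactly supported Lipschitz functions are admissible as well. We write $\lambda=\lambda_1(M)$. Recall that $\lambda_1(\mathbb D)=\frac14$.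

**Bergman kernel and metric.** For a $(1,0)$-form $f=F\,dz$ put $\|f\|^2=\frac i2\int f\wedge\bar f=\int|F|^2dx\,dy$, and write $\|f\|_U$ if the integral is over $U$. $\mathcal H(U)$ is the Hilbert space of $L^2$ holomorphic forms on an open set $U$. With an orthonormal basis $h_j$ of $\mathcal H(M)$ let $K_M(x,y)=\sum_jh_j(x)\otimes\overline{h_j(y)}$ and, in a coordinate, $K_M(z,z)=K_M^*(z,z)\,dz\otimes d\bar z$. We abbreviate $K^*(x)=K^*_M(z,z)$, so that
$$K^*(x)=\sup\{|F(x)|^2:\ f\in\mathcal H(M),\ \|f\|=1\},$$
and $|f(x)|^2/K(x):=|F(x)|^2/K^*(x)$ does not depend on the coordinate. If $\lambda_1(M)>0$, then $M$ is nonparabolic (it carries a Green function), and $ds_B^2=\partial_z\partial_{\bar z}\log K^*\,dz\otimes d\bar z$ is a positive definite smooth metric. These facts are recalled as part of the problem. $d_B$ is its distance; it induces the topology of $M$. $M$ is **Bergman complete** if $ds_B^2$ is complete.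

Three facts come with the problem.

(i) On any hyperbolic surface, $r_x\gtrsim|B_1(x)|\gtrsim e^{-C\rho(x)}$, where $C$ and the implied constants may depend on $M$ and $x_0$.

(ii) (Chen–Xiong) There is a numerical $c_0>0$ such that, if $\lambda_1(M)>0$ and $r_x\ge c_0\lambda_1(M)^{-3/4}\rho(x)^{-1/2}$ outside a compact set, then $d_B(x,x_0)\gtrsim\log[1+\rho(x)]$ for all $x$; in particular $M$ is Bergman complete.

(iii) The punctured disc $\mathbb D^*$ has $\lambda_1(\mathbb D^*)>0$ but is not Bergman complete.

**Problem.** Is there $\varepsilon>0$, depending at most on $\lambda_1(M)$, such that for every $M$ with that value $\lambda_1(M)>0$ the condition $r_x\gtrsim e^{-\varepsilon\rho(x)}$ (with a constant that may depend on $M$ and $x_0$) implies Bergman completeness?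

The following criterion gives lower bounds for $\lambda_1$.

**Lemma 1 (positive functions).** If $u>0$ is $C^2$ on $M$ and $-\Delta u\ge\mu u$, then $\lambda_1(M)\ge\mu$.

*Proof.* Let $\phi\in C_0^\infty(M)$ be real (for complex $\phi$ treat real and imaginary parts) and write $\phi=u\psi$. Expanding, $|\nabla(u\psi)|^2=u^2|\nabla\psi|^2+\nabla u\cdot\nabla(u\psi^2)$. Hence $\int|\nabla\phi|^2=\int u^2|\nabla\psi|^2+\int(-\Delta u)u\psi^2\ge\mu\int\phi^2$. $\square$

Now the tests.

*The disc.* Here $r_x=\infty$. Since $K^*=\frac1{\pi(1-|z|^2)^2}$, we get $\partial_z\partial_{\bar z}\log K^*=\frac2{(1-|z|^2)^2}$, so $ds_B^2=\frac12ds^2_{\rm hyp}$ is complete. The guess is not challenged.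

*Annuli.* Let $\Gamma=\langle\gamma\rangle$ with $\gamma$ hyperbolic of length $\ell$. With $t$ the signed distance to the core geodesic and $\tau\in\mathbb R/\ell\mathbb Z$ the arc length along it, the metric is $dt^2+\cosh^2t\,d\tau^2$ and $\Delta=\partial_t^2+\tanh t\,\partial_t+\cosh^{-2}t\,\partial_\tau^2$. For $u=(\cosh t)^{-1/2}$ one computes $-\Delta u=(\frac12-\frac14\tanh^2t)u\ge\frac14u$, so $\lambda_1\ge\frac14$ by Lemma 1. The injectivity radius is at least $\ell/2$, so (ii) applies and the annulus is complete. The core may be as short as we like, and the gap does not notice it.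

*The punctured disc.* Write $\mathbb D^*=\mathbb H/\langle\zeta\mapsto\zeta+1\rangle$ with $z=e^{2\pi i\zeta}$. A form on $0<|z|<1$ with Laurent coefficients $a_n$ and $\int|F|^2<\infty$ has $a_n=0$ for $n\le-1$, because $\int_0r^{2n+1}dr=\infty$. So $\mathcal H(\mathbb D^*)=\mathcal H(\mathbb D)$, the Bergman metric is that of $\mathbb D$, and the segment $(0,\frac12]$ has finite length $\sqrt2\,\mathrm{artanh}\frac12$. The metric is incomplete. Toward the puncture, at height $y=\mathrm{Im}\,\zeta$, we have $\rho=\log y+O(1)$ and $\sinh r=1/(2y)$ (see (2) below). So $r_xe^{\rho(x)}$ stays between two positive constants there; toward the outer boundary $r_x\to\infty$. This rules out $\varepsilon\ge1$ for $\lambda=\lambda_1(\mathbb D^*)$, which we shall see is $\frac14$.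

All three agree with the guess. But the only incomplete example has a *cusp*, and in a cusp the rate is $e^{-\rho}$ whatever the gap is. So perhaps $\lambda_1$ should play no role in the rate at all. This is what happens. The answer is **yes: every $\varepsilon\in(0,1)$ works, independently of $\lambda_1(M)$, and this range is sharp.**

**Theorem A.** Let $\lambda_1(M)>0$. The following are equivalent:

- (a) $M$ is Bergman complete;
- (b) $\Gamma$ contains no parabolic element ($M$ has no cusp);
- (c) $r_xe^{\rho(x)}\to\infty$ as $x\to\infty$.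

In particular, if $r_x\gtrsim e^{-\varepsilon\rho(x)}$ for some $0<\varepsilon<1$, then $M$ is Bergman complete.

**Theorem B.** On every hyperbolic $M$, $r_x\gtrsim e^{-\rho(x)}$. Moreover $\lambda_1(M)\le\frac14$, and for every $\lambda\in(0,\frac14]$ there is a surface with a cusp and $\lambda_1=\lambda$. Hence, for each $\lambda\in(0,\frac14]$, the implication asked for holds for all $M$ with $\lambda_1(M)=\lambda$ if and only if $\varepsilon<1$.

**Theorem C.** Let $\lambda_1(M)>0$.

1. If $r_x\gtrsim e^{-\varepsilon\rho(x)}$ with $\varepsilon<1$, then $d_B(x,x_0)\gtrsim\log(1+\rho(x))$.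
2. If $r_x\gtrsim(1+\rho(x))^{-\kappa}$ for some $\kappa>0$, then $d_B(x,x_0)\gtrsim\rho(x)/\log(2+\rho(x))$.

**Textbook and published facts.** Besides Harnack's inequality, Weyl's lemma, Poincaré's polygon theorem, and the embedded cusp neighborhood of a parabolic element, we use two results.

*Margulis lemma in dimension 2* (Beardon, *The Geometry of Discrete Groups*, §8.3): there is a universal $\varepsilon_0\in(0,1]$ such that, for a torsion-free Fuchsian $\Gamma$ and $z\in\mathbb D$, the elements $\gamma\in\Gamma$ with $d(z,\gamma z)<2\varepsilon_0$ generate a cyclic group.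

*Suita's inequality* (Guan–Zhou, Ann. of Math. 181 (2015); Ohsawa, Nagoya Math. J. 137 (1995), with a worse universal constant, which would suffice): if $M$ has a Green function and $g_x>0$ is the positive Green function, $g_x=-\log|z|+\mathrm{Rob}(x)+o(1)$ in a coordinate $z$ centered at $x$, then
$$\pi K^*(x)\ge e^{-2\mathrm{Rob}(x)}.\tag{1}$$
Example: on $\mathbb D$ with $x=0$ we have $g_0=-\log|z|$, $\mathrm{Rob}=0$, $K^*(0)=\frac1\pi$, and equality holds in (1). In particular $K^*>0$ everywhere when $\lambda>0$.

## 2. Displacement: decay slower than $e^{-\rho}$ means no cusps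

This section proves (b)$\Leftrightarrow$(c) and $r_x\gtrsim e^{-\rho(x)}$, using nothing about holomorphic forms.

**Step 1: displacement changes at most by $e^{d}$.** On $\mathbb H$ we have $\sinh^2\frac12d(z,w)=\frac{|z-w|^2}{4\,\mathrm{Im}z\,\mathrm{Im}w}$. For $\gamma z=e^\ell z$ with axis $L=i\mathbb R_{>0}$ this equals $\sinh^2\frac\ell2\cdot|z|^2/y^2$, and $|z|/y=\cosh d(z,L)$. For $\gamma z=z+1$ it equals $1/(4y^2)$. So
$$\sinh\tfrac12d(z,\gamma z)=\sinh\tfrac\ell2\cosh d(z,L)\quad\text{(hyperbolic)},\qquad\sinh\tfrac12d(z,\gamma z)=\frac1{2\,\mathrm{Im}z}\quad(\gamma z=z+1).\tag{2}$$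
Since $\cosh(a+b)\le e^b\cosh a$ for $a,b\ge0$, and $\mathrm{Im}z'\ge e^{-d(z,z')}\mathrm{Im}z$ (because $|d\log y|\le ds_{\rm hyp}$), in both cases
$$\sinh\tfrac12d(z',\gamma z')\le e^{d(z,z')}\sinh\tfrac12d(z,\gamma z).\tag{3}$$

**Step 2: $r_x\gtrsim e^{-\rho(x)}$ on every $M$.** If $\Gamma=1$ then $r_x=\infty$; there is nothing to prove here, and (b), (c) both hold. Otherwise fix a lift $\tilde x_0$. For $x\in M$ choose a lift with $d(\tilde x,\tilde x_0)=\rho(x)$ and $\gamma\ne1$ with $d(\tilde x,\gamma\tilde x)=2r_x$. By (3),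
$$\sinh r_{x_0}\le\sinh\tfrac12d(\tilde x_0,\gamma\tilde x_0)\le e^{\rho(x)}\sinh r_x.\tag{4}$$
If $r_x\le1$ then $\sinh r_x\le r_x\sinh1$, which gives the claim; if $r_x>1$ it is trivial.

**Step 3: (b)$\Rightarrow$(c).** Suppose (c) fails: $x_k\to\infty$ with $r_{x_k}e^{\rho(x_k)}$ bounded. Then $r_{x_k}\to0$. Let $\gamma_k$ be the element chosen in Step 2 for $x_k$. By (4), $\sinh\frac12d(\tilde x_0,\gamma_k\tilde x_0)$ is bounded, so by discreteness $\gamma_k=\gamma$ for infinitely many $k$. Along these, $d(\tilde x_k,\gamma\tilde x_k)=2r_{x_k}\to0$. A hyperbolic element moves every point by at least its translation length, so $\gamma$ is parabolic, and (b) fails.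

**Step 4: (c)$\Rightarrow$(b).** Suppose that, after conjugation, $z\mapsto z+1$ is in $\Gamma$, and let $x_y$ be the image of $iy$, $y\ge1$. By (2), $r_{x_y}\le\sinh r_{x_y}\le\frac1{2y}$, while $\rho(x_y)\le d(x_y,x_1)+d(x_1,x_0)\le\log y+C$. So $r_{x_y}e^{\rho(x_y)}$ is bounded. Since $r$ is continuous and positive, $r_{x_y}\to0$ forces $x_y\to\infty$. So (c) fails. $\square$

If $r_x\gtrsim e^{-\varepsilon\rho(x)}$ with $\varepsilon<1$, then (c) holds. So the original question is reduced to (b)$\Rightarrow$(a): *a surface with a gap and no cusp is Bergman complete.*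

## 3. Bergman distance as an angle, and where Suita's inequality stops on long cylinders

**Step 1: angles bound $d_B$ from below.** The purpose is to turn completeness into a statement about single forms. In a coordinate $z$ let $e_z\in\mathcal H(M)$ be the vector with $\langle f,e_z\rangle=F(z)$ for all $f\in\mathcal H(M)$; point evaluation is bounded by the mean value property. Since $\langle e_z,f\rangle=\overline{F(z)}$, $e_z$ depends antiholomorphically on $z$. A change of coordinate multiplies it by a scalar, and $\|e_z\|^2=K^*(z)>0$ if $\lambda>0$. Put $k_x=e_z/\|e_z\|$, defined up to a unimodular factor. Then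
$$|\langle f,k_x\rangle|^2=\frac{|f(x)|^2}{K(x)},\qquad d_B(x,y)\ge\arccos|\langle k_x,k_y\rangle|.\tag{5}$$

The first identity is the definition. For the inequality, take a piecewise $C^1$ curve $z(t)$ from $x$ to $y$. Put $\dot e=\frac d{dt}e_{z(t)}=(\partial_{\bar z}e_z)\overline{z'}$ and let $h$ solve the linear equation $h'=-h\langle\dot e,e\rangle/\|e\|^2$ with $|h|\,\|e\|=1$ at the start. Then $\kappa=h\,e_{z(t)}$ satisfies $\langle\kappa',\kappa\rangle=\bar h\,(h'\|e\|^2+h\langle\dot e,e\rangle)=0$, so $\|\kappa\|$ stays equal to $1$. At a change of chart $e$ changes by a scalar and the construction continues. As $\kappa'=h'e+h\dot e$ is orthogonal to $e$, it is the component of $h\dot e$ orthogonal to $e$. Since $e_z$ is antiholomorphic, $K^*_{\bar z}=\langle\partial_{\bar z}e_z,e_z\rangle$ and $K^*_{z\bar z}=\|\partial_{\bar z}e_z\|^2$. With $|h|^2=1/K^*$,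
$$\|\kappa'\|^2=\frac{|z'|^2}{K^*}\Big(K^*_{z\bar z}-\frac{|K^*_{\bar z}|^2}{K^*}\Big)=|z'|^2\,\partial_z\partial_{\bar z}\log K^*.$$
So $\kappa$ is a curve on the unit sphere of $\mathcal H(M)$ whose length is the $ds_B$-length of $z(t)$. Its endpoints are unimodular multiples of $k_x,k_y$, so its length is at least $\arccos\mathrm{Re}\langle\kappa_{\rm start},\kappa_{\rm end}\rangle\ge\arccos|\langle k_x,k_y\rangle|$. $\square$

**Step 2: a sufficient condition for completeness.** *If $\lambda>0$ and $|f(x)|^2/K(x)\to0$ as $x\to\infty$ for every $f\in\mathcal H(M)$, then $M$ is Bergman complete.* Suppose $(x_k)$ is $d_B$-Cauchy without $d_B$-limit. As $d_B$ induces the topology of $M$, no subsequence converges in $M$, so $x_k\to\infty$. Choose $k_0$ with $d_B(x_{k_0},x_k)<\frac\pi4$ for $k\ge k_0$. By (5), $f=k_{x_{k_0}}$ satisfies $|f(x_k)|^2/K(x_k)\ge\frac12$ for all $k\ge k_0$, a contradiction. $\square$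

**Step 3: the first attempt.** We must bound $|f(x)|^2/K(x)$. The sensible first try is to bound $|F(x)|^2$ by the mean value property on a disc around $x$, and $K^*(x)$ from below by Suita (1), with an upper bound for $\mathrm{Rob}(x)$ obtained from the spectral gap. Where the injectivity radius is bounded below this works, and we shall use it.

To see what happens where the surface is thin, take the flat cylinder $Z_S=\{|s|<S\}\times\mathbb R/2\pi\mathbb Z$ with coordinate $\zeta=s+i\theta$. The annulus of Section 1 is conformally $Z_S$ with $S=\pi^2/\ell=\pi^2/(2r)$, where $r=\ell/2$ is the injectivity radius on the core (put $s=\frac{2\pi}\ell\arctan\sinh t$). The forms $e^{n\zeta}d\zeta$ are orthogonal and complete in $\mathcal H(Z_S)$, and $\|d\zeta\|^2=4\pi S$. Hence on the core $s=0$ we have $K^*\ge\frac1{4\pi S}$. What does Suita give there? The function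
$$g_0-\big(-\log|1-e^\zeta|+\tfrac s2\big),$$
with $g_0$ the Green function with pole at $\zeta=0$, is harmonic on $Z_S$ with value $\mathrm{Rob}(0)$ at $0$. Its boundary values are $\frac S2+\log|1-e^{-S-i\theta}|$ on $s=S$ and $\frac S2+\log|1-e^{-S+i\theta}|$ on $s=-S$. So $\mathrm{Rob}(0)\ge\frac S2+\log(1-e^{-S})$, and the Suita bound is at most $\frac1\pi e^{-S}(1-e^{-S})^{-2}$. The true kernel is at least $\frac1{4\pi S}$. The attempt loses a factor of the order of $e^S/S$ with $S=\pi^2/(2r)$. If $r$ is of size $e^{-\varepsilon\rho}$, the loss is doubly exponential in $\rho$. Multiplied by $\|f\|^2$ on a small piece of the surface, which tends to $0$ at no prescribed rate, it gives nothing. This is the exact point where the method stops.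

**Step 4: what replaces it.** In the cylinder the large competitor is $d\zeta$, which Suita does not see. Two changes get past the obstacle. First, compare with the $L^2$ norm of $f$ *on the whole collar*, not on a small disc, and prove
$$\frac{|f(x)|^2}{K(x)}\le C_1\|f\|^2_{U(x)},\qquad C_1=C_1(\lambda),$$
with no loss depending on the thinness. Second, produce the missing competitor on $M$ by cutting off $d\zeta$ near the ends of the collar and projecting to $\mathcal H(M)$. The gap bounds the energy of the correction by a constant over $\lambda$, independently of $S$. The correction is holomorphic inside the collar, so by Laurent expansion it is small at deep points. No rate will then be needed: without cusps, each collar is relatively compact, and distinct collars are disjoint.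

## 4. Collars as flat cylinders

*In this section, in Proposition 5, and in Section 8, $\Gamma$ has no parabolic elements.*

**Step 1: collars exist, embed, and do not overlap.** Let $L$ be the axis of a hyperbolic element of $\Gamma$. An orientation-preserving isometry exchanging the ends of $L$ is elliptic, hence not in $\Gamma$. So $\mathrm{Stab}_\Gamma(L)$ acts on $L$ by translations, faithfully and discretely, and $\mathrm{Stab}_\Gamma(L)=\langle\gamma\rangle$ is infinite cyclic. Let $\ell$ be the length of $\gamma$. If $\ell<2\varepsilon_0$ put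
$$N_L=\{z:\ \sinh\tfrac\ell2\cosh d(z,L)<\sinh\varepsilon_0\}=\{z:\ d(z,\gamma z)<2\varepsilon_0\},$$
the equality being (2). If $z\in N_L\cap N_{L'}$, then by the Margulis lemma the two generators lie in a common cyclic group, so they have the same axis and $L=L'$. Apply this to $L'=\alpha L$, $\alpha\in\Gamma$, noting $N_{\alpha L}=\alpha N_L$: if $\alpha N_L$ meets $N_L$ then $\alpha\in\langle\gamma\rangle$. Hence the **collar** $U=N_L/\langle\gamma\rangle$ embeds in $M$, and two collars coincide or are disjoint.

**Step 2: injectivity radius in a collar.** Let $z\in N_L$. An element $\beta\ne1$ of displacement $<2\varepsilon_0$ at $z$ lies in a cyclic group together with $\gamma$, so it has axis $L$ and is a power of $\gamma$. By (2) it has at least the displacement of $\gamma$. So with $t$ the signed distance to the core,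
$$\sinh r_x=\sinh\tfrac\ell2\cosh t\qquad(x\in U).\tag{6}$$
Conversely, every $x$ with $r_x<\varepsilon_0$ lies in a collar. Indeed, the minimizing element is hyperbolic, hence a power of the generator $\gamma$ of the stabilizer of its axis, and $\gamma$ has no larger displacement. Finally, a collar is relatively compact: it lies in the image of the compact set $\{|t|\le w\}$ modulo $\gamma$, where $w$ is its half-width, $\cosh w=\sinh\varepsilon_0/\sinh\frac\ell2$.

**Step 3: conformal coordinates.** The metric is $dt^2+\cosh^2t\,d\tau^2$, $\tau\in\mathbb R/\ell\mathbb Z$. Put $s=\frac{2\pi}\ell\arctan\sinh t$ and $\theta=\frac{2\pi}\ell\tau$. Since $ds=\frac{2\pi}\ell\frac{dt}{\cosh t}$, the metric is $(\frac\ell{2\pi}\cosh t)^2(ds^2+d\theta^2)$. Up to orientation $\zeta=s+i\theta$ identifies $U$ with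
$$\{|s|<S\}\times\mathbb R/2\pi\mathbb Z,\qquad S=\tfrac{2\pi}\ell\arctan\sinh w,\qquad\sigma(s)=\tfrac\ell{2\pi}\cosh t=\tfrac{\ell}{2\pi}\Big/\cos\tfrac{\ell s}{2\pi}.$$

**Step 4: the ends of a collar are not thin.** The cut-off will live near the ends, so we need a universal lower bound for $\sigma$ there. Since $a/\sinh a$ decreases and $\frac\ell2<\varepsilon_0$,
$$\sigma(S)=\tfrac\ell{2\pi}\cosh w=\tfrac1\pi\sinh\varepsilon_0\,\frac{\ell/2}{\sinh(\ell/2)}\ge\frac{\varepsilon_0}\pi.$$
The function $1/\sigma(s)=\frac{2\pi}\ell\cos\frac{\ell s}{2\pi}$ is $1$-Lipschitz, so $\frac1{\sigma(s)}\le\frac\pi{\varepsilon_0}+(S-|s|)$. Hence, when $S\ge\frac32$,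
$$\sigma(s)\ge\sigma_0:=\big(\tfrac\pi{\varepsilon_0}+\tfrac32\big)^{-1}\quad\text{for }S-\tfrac32\le|s|<S.\tag{7}$$

**Step 5: depth.** Call $m=m(x)=S-|s(x)|$ the **depth** of $x\in U$. For $t\ge0$, $\frac\pi2-\arctan\sinh t=\arcsin\frac1{\cosh t}$, and $\arcsin b-\arcsin a\ge b-a$ for $0\le a\le b\le1$. With (6) and $\sinh\frac\ell2\ge\frac\ell2$,
$$m=\tfrac{2\pi}\ell\Big[\arcsin\tfrac{\sinh(\ell/2)}{\sinh r_x}-\arcsin\tfrac{\sinh(\ell/2)}{\sinh\varepsilon_0}\Big]\ge\pi\Big[\tfrac1{\sinh r_x}-\tfrac1{\sinh\varepsilon_0}\Big].$$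
Define $\varepsilon_1<\varepsilon_0$ by $\frac1{\sinh\varepsilon_1}=\frac1{\sinh\varepsilon_0}+1$. Then
$$r_x<\varepsilon_1\quad\Longrightarrow\quad S\ge m\ge\pi.\tag{8}$$

**Definition of $U(x)$.** If $r_x<\varepsilon_1$ ($x$ is *thin*), $U(x)$ is the collar containing $x$. If $r_x\ge\varepsilon_1$ ($x$ is *thick*), $U(x)=B_{\varepsilon_1}(x)$, an embedded disc. On $\mathbb D$, for instance, every point is thick.

**Lemma 2 (Laurent estimate).** Let $F$ be holomorphic on $\{|s|<S\}\times\mathbb R/2\pi\mathbb Z$ with $E=\int|F|^2ds\,d\theta<\infty$. At points of depth $m=S-|s|\ge1$,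
$$|F|^2\le2E\Big(\frac1{4\pi S}+e^{-2m}\Big).\tag{9}$$

*Proof.* Note $S\ge m\ge1$. Write $F=\sum a_ne^{n\zeta}$. By orthogonality in $\theta$ and $\int_{-S}^Se^{2ns}ds=\frac{\sinh2nS}n$,
$$E=4\pi S|a_0|^2+\sum_{n\ne0}2\pi|a_n|^2\frac{\sinh2|n|S}{|n|}.$$
So $|a_0|^2\le E/(4\pi S)$. By Cauchy–Schwarz, and $\sinh2nS\ge\frac12e^{2nS}(1-e^{-4})$, $e^{2ns}+e^{-2ns}\le2e^{2n|s|}$,
$$|F-a_0|^2\le E\sum_{n\ge1}\frac{n(e^{2ns}+e^{-2ns})}{2\pi\sinh2nS}\le\frac{2E}{\pi(1-e^{-4})}\sum_{n\ge1}ne^{-2nm}=\frac{2E}{\pi(1-e^{-4})}\cdot\frac{e^{-2m}}{(1-e^{-2m})^2}.$$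
Since $m\ge1$, the last expression is at most $\frac{2}{\pi(1-e^{-4})(1-e^{-2})^2}Ee^{-2m}$, and the numerical factor is less than $0.87$. So $|F-a_0|^2\le Ee^{-2m}$. Now $|F|^2\le2|a_0|^2+2|F-a_0|^2$ gives (9). $\square$

## 5. Two uses of the spectral gap: capacity and projection

**Lemma 3 (Green function).** Let $\lambda>0$. If $A\subset M$ is compact, $x\in M$, and $g_x\ge a>0$ on $A$, then
$$a\le\frac{2\pi}{\lambda|A|}.\tag{10}$$

*Proof.* Exhaust $M$ by relatively compact smooth domains $M_j\ni x$ with Green functions $g_j\uparrow g_x$, $g_j=0$ on $\partial M_j$. For a regular value $a'>0$ of $g_j$, Green's formula on $\{g_j<a'\}$ gives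
$$\int_{\{g_j<a'\}}|\nabla g_j|^2=a'\int_{\{g_j=a'\}}|\partial_ng_j|=2\pi a'.$$
The boundary part $\partial M_j$ contributes nothing because $g_j=0$ there, and the flux through the level set equals the flux $2\pi$ through a small circle around the logarithmic pole. Critical points are isolated, so critical values are at most countable. Letting regular $a'\uparrow a$, monotone convergence gives $\int|\nabla\min(g_j,a)|^2=2\pi a$ for every $a>0$. The function $\min(g_j,a)$, extended by $0$, is Lipschitz with compact support, hence admissible: $\lambda\int\min(g_j,a)^2dV\le2\pi a$. As $j\to\infty$, $\lambda\int\min(g_x,a)^2dV\le2\pi a$. On $A$ the integrand is $a^2$, so $\lambda a^2|A|\le2\pi a$. $\square$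

**Lemma 4 (projection).** Let $\lambda>0$, let $W_0$ be the closure of the complex valued functions in $C_0^\infty(M)$ in $W^{1,2}$, and let $P$ be the orthogonal projection of $L^2_{(1,0)}(M)$ onto $\mathcal H(M)$. Then
$$\|\partial v\|^2=\tfrac14\int|\nabla v|^2dV\ge\tfrac\lambda4\int|v|^2dV\qquad(v\in W_0),\tag{11}$$
and for every $\varphi\in L^2_{(1,0)}(M)$
$$P\varphi=\varphi-\partial u,\qquad u\in W_0,\qquad\langle\partial u,\partial v\rangle=\langle\varphi,\partial v\rangle\quad\text{for all }v\in W_0.\tag{12}$$

*Proof.* For $v\in C_0^\infty$, Stokes gives $\int dv\wedge d\bar v=0$, that is, $\int|v_z|^2=\int|v_{\bar z}|^2$. Since $|v_z|^2+|v_{\bar z}|^2=\frac12|\nabla v|^2$ (Euclidean gradient in the coordinate; the Dirichlet integral is conformally invariant), $\|\partial v\|^2=\frac14\int|\nabla v|^2$. The inequality is the definition of $\lambda$. Both pass to $W_0$ by density. An $L^2$ form $F\,dz$ is orthogonal to $\partial C_0^\infty$ if and only if $\int F\,\partial_{\bar z}\bar v=0$ for all $v$, i.e. $F_{\bar z}=0$ weakly,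 i.e. (Weyl) it is holomorphic. So $\mathcal H(M)^\perp$ is the closure of $\partial C_0^\infty$. By (11) the $W^{1,2}$ norm is controlled by $\|\partial v\|$, so $\partial W_0$ is closed and equals that closure. Thus $\varphi-P\varphi=\partial u$ with $u\in W_0$, and $P\varphi\perp\partial v$ gives the rest of (12). $\square$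

## 6. The Bergman kernel sees at least its collar

**Proposition 5.** Let $\lambda=\lambda_1(M)>0$ and suppose $\Gamma$ has no parabolics. There is $C_1=C_1(\lambda)$ such that for all $x\in M$ and all $f\in\mathcal H(U(x))$
$$\frac{|f(x)|^2}{K(x)}\le C_1\|f\|^2_{U(x)}.\tag{13}$$

**Step 1: thick points.** Here the attempt of Section 3 works. In the disc coordinate, $U(x)=\{|z|<R\}$ with $R=\tanh\frac{\varepsilon_1}2$ and $x=0$. Let $a=\min_{|z|=R/2}g_x$. Harnack on $\{R/4<|z|<R\}$ gives a universal $H'$ with $\max_{|z|=R/2}g_x\le H'a$. By the minimum principle ($g_x$ is superharmonic), $g_x\ge a$ on $B'=\{|z|\le R/2\}$. By (10), $a\le2\pi/(\lambda|B'|)$, with $|B'|$ universal. The function $g_x+\log|z|$ is harmonic on $|z|<R$, and on $|z|=R/2<1$ it is at most $H'a$. So its value at $0$, which is $\mathrm{Rob}(x)$, is at most $H'a\le C/\lambda$ with $C$ universal. By (1), $K^*(x)\ge\frac1\pi e^{-2C/\lambda}$. The mean value property gives $|F(0)|^2\le\frac1{\pi R^2}\|f\|^2_{U(x)}$. This proves (13) for thick $x$.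

**Step 2: thin points, what has to be shown.** By (8), $S\ge m\ge\pi$. In the coordinate $\zeta$ we shall show
$$K^*(x)\ge c_1\max\Big(e^{-2m},\frac1S\Big),\qquad c_1=c_1(\lambda)>0.\tag{14}$$
This suffices, because (9) gives $|F(x)|^2\le4\|f\|_{U(x)}^2\max(e^{-2m},\frac1S)$. The two terms come from two competitors: $e^{-2m}$ from Suita, good at shallow points, and $1/S$ from the projected $d\zeta$, good at deep ones.

**Step 3: the bound by $e^{-2m}$.** *There is a universal $H$ with $K^*(x)\ge\frac1\pi e^{-2m-2H/(\lambda\sigma_0^2)}$.* Replacing $\zeta$ by $-\zeta$, assume $s_x:=s(x)\ge0$, so $s_x=S-m\le S-\pi$. Let $A_\pm=\{S-\frac32\le\pm s\le S-\frac12\}$. The point $x$ lies in neither of the annuli $\{S-2<\pm s<S\}$ (recall $S\ge\pi>2$), so $g_x$ is positive harmonic on both. They are translates of (or reflections of translates of) one fixed annulus, so Harnack gives a universal $H$ with $\max_{A_\pm}g_x\le H\min_{A_\pm}g_x$. By (7), $|A_\pm|=\int_{A_\pm}\sigma^2ds\,d\theta\ge2\pi\sigma_0^2$, and (10) gives $\min_{A_\pm}g_x\le\frac1{\lambda\sigma_0^2}$.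 Hence $g_x\le H/(\lambda\sigma_0^2)$ on $|s|=S-1$.

Let $u_0(\zeta)=-\log|1-e^{\zeta-\zeta_x}|$. It equals $-\log|\zeta-\zeta_x|+o(1)$ at $x$ and is harmonic elsewhere on the cylinder. On $s=S-1$ we have $-u_0\le\log(1+e^{S-1-s_x})=\log(1+e^{m-1})\le m$, the last because $e^m(1-e^{-1})\ge1$. On $s=-(S-1)$ we have $s-s_x<0$, so $-u_0\le\log2\le m$. The function $g_x-u_0$ is harmonic on $\{|s|\le S-1\}\ni x$. By the maximum principle $\mathrm{Rob}(x)=(g_x-u_0)(x)\le m+H/(\lambda\sigma_0^2)$. Apply (1).

**Step 4: the bound by $1/S$ at deep points.** *If $m\ge m_1:=\frac32+\frac{64\pi}{\sigma_0^2\lambda}$, then $K^*(x)\ge\frac1{16\pi S}$.* Let $\chi(s)=1$ for $|s|\le S-\frac32$, $\chi(s)=0$ for $|s|\ge S-\frac12$, linear in between. Put $\varphi=\chi\,d\zeta$, extended by $0$ to $M$, and let $f=P\varphi=\varphi-\partial u$ as in (12).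

*Energy of the correction.* For $v\in C_0^\infty(M)$, integration by parts gives $\langle\varphi,\partial v\rangle=\int\chi\,\partial_{\bar\zeta}\bar v=-\frac12\int\chi'\bar v\,ds\,d\theta$. Here $|\chi'|=1$ on $A_+\cup A_-$, a set of $ds\,d\theta$-area $4\pi$, and $\chi'=0$ elsewhere. By Cauchy–Schwarz, (7), and (11),
$$|\langle\varphi,\partial v\rangle|\le\tfrac12(4\pi)^{1/2}\Big(\int_{A_+\cup A_-}|v|^2ds\,d\theta\Big)^{1/2}\le\frac{\sqrt\pi}{\sigma_0}\Big(\int|v|^2dV\Big)^{1/2}\le\frac{2\sqrt\pi}{\sigma_0\sqrt\lambda}\|\partial v\|.$$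
This extends to $v\in W_0$. Taking $v=u$ in (12) gives $E':=\|\partial u\|^2=\langle\varphi,\partial u\rangle\le\frac{4\pi}{\sigma_0^2\lambda}$. This does not involve $S$.

*The correction is small at $x$.* On $|s|<S':=S-\frac32$ we have $\varphi=d\zeta$, so $\partial u=d\zeta-f$ is holomorphic there. In this shorter cylinder $x$ has depth $m'=m-\frac32\ge1$, and $S'\ge m'$. By (9),
$$|u_\zeta(x)|^2\le2E'\Big(\frac1{4\pi S'}+e^{-2m'}\Big)\le2E'\Big(\frac1{m'}+\frac1{m'}\Big)=\frac{4E'}{m'}\le\frac14\quad\text{if }m'\ge16E',$$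
which holds when $m\ge m_1$.

*The competitor.* So $f=F\,d\zeta\in\mathcal H(M)$ has $|F(x)|\ge1-\frac12=\frac12$, and $\|f\|^2\le\|\varphi\|^2\le4\pi S$. Hence $K^*(x)\ge\frac{1/4}{4\pi S}=\frac1{16\pi S}$.

**Step 5: putting the bounds together.** If $m\ge m_1$, (14) follows from Steps 3 and 4. If $m<m_1$, Step 3 gives $K^*(x)\ge\frac1\pi e^{-2H/(\lambda\sigma_0^2)-2m_1}$, and (14) follows since $e^{-2m}\le1$ and $\frac1S\le1$. All constants depend on $\lambda$ only. $\square$

## 7. Bergman complete if and only if there is no cusp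

**Step 1: (b)$\Rightarrow$(a).** By Section 3, Step 2, it suffices to show $|f(x)|^2/K(x)\to0$ as $x\to\infty$ for each $f\in\mathcal H(M)$. By (13) it suffices that every sequence $x_k\to\infty$ has a subsequence along which $\|f\|_{U(x_k)}\to0$. If infinitely many $x_k$ are thick, the balls $B_{\varepsilon_1}(x_k)$ for these $k$ leave every compact set, and since $\|f\|<\infty$, $\|f\|_{U(x_k)}\to0$ along them. Otherwise almost all $x_k$ are thin. Each collar is relatively compact, so it contains only finitely many $x_k$. Passing to a subsequence, the collars $U(x_k)$ are distinct, hence pairwise disjoint, and $\sum_k\|f\|^2_{U(x_k)}\le\|f\|^2$. So again $\|f\|_{U(x_k)}\to0$.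

**Step 2: (a)$\Rightarrow$(b).** We show that a cusp destroys completeness, as for $\mathbb D^*$. If $\Gamma$ has a parabolic element, $M$ has a cusp: some end is conformally $\{0<|z|<\delta\}$, and $M'=M\cup\{p\}$ with $z(p)=0$ is a Riemann surface. By the Laurent argument of Section 1, $L^2$ holomorphic forms extend across $p$, so $\mathcal H(M')=\mathcal H(M)$ and $K_{M'}=K_M$ on $M$. Since $\lambda>0$, $M$ has a negative Green function, a nonconstant negative subharmonic function. Being bounded above, it extends subharmonically across $p$, so $M'$ is nonparabolic. By (1) on $M'$, $K^*_{M'}(p)>0$. So $\partial_z\partial_{\bar z}\log K^*$ is smooth near $z=0$, and the segment $(0,\delta/2]$ has finite $ds_B$-length although it leaves every compact subset of $M$. A sequence on it tending to $0$ is $d_B$-Cauchy without limit in $M$. So $M$ is not Bergman complete.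

With Section 2 this proves Theorem A: $r_x\gtrsim e^{-\varepsilon\rho(x)}$ with $0<\varepsilon<1$ gives (c), hence (b), hence (a). The Problem is answered affirmatively with any $\varepsilon\in(0,1)$. $\blacksquare$

## 8. Exponential decay of $k_x$ and lower bounds for $d_B$

Under either hypothesis of Theorem C, condition (c) holds. So $\Gamma$ has no parabolics and Proposition 5 applies.

**Lemma 6.** There is $R_0=R_0(\lambda)>0$ such that $d(U(x),U(y))\ge R_0$ implies $d_B(x,y)\ge\frac\pi4$.

**Step 1: $k_x$ as a projection from $U(x)$.** Fix a coordinate at $x$ and $k_x=e_z/\|e_z\|$. By (13) the functional $f\mapsto F(x)/\sqrt{K^*(x)}$ on $\mathcal H(U(x))$ has norm at most $\sqrt{C_1}$. By Riesz there is $\varphi_x\in\mathcal H(U(x))$ with $\|\varphi_x\|^2\le C_1$ that represents it. Extend $\varphi_x$ by $0$. For $h\in\mathcal H(M)$, $\langle h,P\varphi_x\rangle=\langle h,\varphi_x\rangle=\langle h,k_x\rangle$. So $k_x=P\varphi_x=\varphi_x-\partial u$ with $u\in W_0$ as in (12).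

**Step 2: weighted estimate for $\partial u$.** We show that $\partial u$ decays exponentially away from $U(x)$. Let $\delta=d(\cdot,U(x))$, $\alpha=\frac12\sqrt\lambda$, $b=e^{\alpha\min(\delta,N)}$. Then $b$ is bounded and Lipschitz with $|\nabla b|\le\alpha b$. Multiplication by $b$ is bounded on $W^{1,2}$ and maps $C_0^\infty$ to compactly supported Lipschitz functions, so $bu,b^2u\in W_0$. From $b\,\partial u=\partial(bu)-u\,\partial b$ and $\partial(b^2u)=b\,[\partial(bu)+u\,\partial b]$,
$$\mathrm{Re}\langle\partial u,\partial(b^2u)\rangle=\mathrm{Re}\langle\partial(bu)-u\,\partial b,\ \partial(bu)+u\,\partial b\rangle=\|\partial(bu)\|^2-\|u\,\partial b\|^2.$$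
Since $b$ is real, $|b_z|^2=\frac14|\nabla b|^2$. So by (11)
$$\|u\,\partial b\|^2=\tfrac14\int|u|^2|\nabla b|^2dV\le\tfrac{\alpha^2}4\int|bu|^2dV\le\tfrac{\alpha^2}\lambda\|\partial(bu)\|^2=\tfrac14\|\partial(bu)\|^2.$$
As $b=1$ on the open set $U(x)$, where $\varphi_x$ lives, (12) gives $\langle\partial u,\partial(b^2u)\rangle=\langle\varphi_x,\partial(bu)\rangle_{U(x)}$. Therefore $\frac34\|\partial(bu)\|^2\le\|\varphi_x\|\,\|\partial(bu)\|$, and
$$\|b\,\partial u\|\le\|\partial(bu)\|+\|u\,\partial b\|\le\tfrac32\|\partial(bu)\|\le2\|\varphi_x\|.$$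
Let $N\to\infty$: the integral of $|\partial u|^2$ weighted by $e^{2\alpha\delta}$ is at most $4C_1$.

**Step 3: conclusion.** If $d(U(x),U(y))\ge R>0$, then $k_x=-\partial u$ and $\delta\ge R$ on $U(y)$. By (5) and (13),
$$|\langle k_x,k_y\rangle|^2=\frac{|k_x(y)|^2}{K(y)}\le C_1\|k_x\|^2_{U(y)}\le4C_1^2e^{-\sqrt\lambda R}.\tag{15}$$
Choose $R_0>0$ making the right side at most $\frac12$ for $R\ge R_0$ and use (5). $\square$

The rest of the section bounds the size of collars in terms of $\rho$ and counts well separated sets $U(y)$ along a path.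

**Step 4: size of a collar.** Going from a point of a collar $U$ to the core, along it, and out again, $\mathrm{diam}\,U\le2w+\frac\ell2\le2w+\varepsilon_0$. From $e^w\le2\cosh w=2\sinh\varepsilon_0/\sinh\frac\ell2$ we get $w\le\log\frac{4\sinh\varepsilon_0}\ell$. Let $\rho_-=\inf_U\rho$. The infimum is attained on the closure of $U$; projecting to the core, some core point $q$ has $\rho(q)\le\rho_-+w$, and $r_q=\frac\ell2$ by (6). Below, $C$ denotes constants independent of $x$ and of the collar, and $A>0$ is the implied constant of the hypothesis.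

**Step 5: part 1, comparison of $\rho$ within $U(y)$.** We may assume $0<\varepsilon<1$, since a smaller $\varepsilon$ gives a stronger hypothesis. The hypothesis at $q$ reads $\frac\ell2\ge Ae^{-\varepsilon(\rho_-+w)}$, so $w\le\varepsilon(\rho_-+w)+C$, i.e. $w\le(\varepsilon\rho_-+C)/(1-\varepsilon)$. This is where $\varepsilon<1$ is used. As $\sup_U\rho\le\rho_-+2w+\varepsilon_0$ for collars, and $\sup\rho\le\inf\rho+2$ on thick balls (radius $\varepsilon_1\le1$), there is $Q\ge1$ with $\sup_{U(y)}\rho\le Q(1+\inf_{U(y)}\rho)$ for all $y\in M$. Since $y\in U(y)$,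
$$\sup_{U(y)}\rho\le Q(1+\rho(y)),\qquad\inf_{U(y)}\rho\ge\frac{\rho(y)}Q-1.\tag{16}$$

**Step 6: part 1, counting.** Put $\tau_0=0$, $\tau_j=Q^2(1+\tau_{j-1})+Q(R_0+1)$, and $Q_1=1+Q^2+Q(R_0+1)$. Then $\tau_j$ increases and $1+\tau_j\le Q_1(1+\tau_{j-1})$, so $1+\tau_j\le Q_1^{\,j}$. On any path from $x_0$ to $x$ let $y_j$ be the first point with $\rho(y_j)=\tau_j$, for all $j$ with $\tau_j\le\rho(x)$. These points occur in increasing order along the path. As $\rho$ is $1$-Lipschitz, (16) gives
$$d(U(y_{j-1}),U(y_j))\ge\inf_{U(y_j)}\rho-\sup_{U(y_{j-1})}\rho\ge\big[Q(1+\tau_{j-1})+R_0\big]-Q(1+\tau_{j-1})=R_0.$$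
By Lemma 6 each piece of the path from $y_{j-1}$ to $y_j$ has $ds_B$-length at least $\frac\pi4$. So the path has $ds_B$-length at least $\frac\pi4k$ whenever $\tau_k\le\rho(x)$, in particular for $k=\lfloor\log(1+\rho(x))/\log Q_1\rfloor$, since then $1+\tau_k\le Q_1^k\le1+\rho(x)$. Taking the infimum over paths, $d_B(x,x_0)\gtrsim\log(1+\rho(x))$ for $\rho(x)$ large.

**Step 7: part 1, bounded $\rho$.** On a fixed compact ball $\{\rho\le\rho_1\}$ we claim $d_B(x,x_0)\gtrsim\rho(x)$, which suffices as $\log(1+\rho)\le\rho$. On a small closed ball $\{\rho\le r_1\}$ the two smooth metrics are comparable, $ds_B\ge c\,ds_{\rm hyp}$. A path from $x_0$ to a point $x$ of it either stays inside or crosses from the center to the boundary, so its length is at least $c\rho(x)$. On $\{r_1\le\rho\le\rho_1\}$ the continuous function $d_B(\cdot,x_0)$ is bounded below by a positive constant. This proves part 1.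

**Step 8: part 2.** The hypothesis at $q$ gives $\frac\ell2\ge A(1+\rho_-+w)^{-\kappa}$. Since $1+\rho_-+w\le(1+\rho_-)(1+w)$, $w\le\kappa\log(1+\rho_-)+\kappa\log(1+w)+C$. As $\kappa\log(1+w)\le\frac w2+C$, we get $w\le2\kappa\log(1+\rho_-)+C$. So there is $C_2$ such that the oscillation of $\rho$ on $U(y)$ is at most $C_2\log(2+\rho(y))$ for all $y$, thick or thin. Given $x$, put $\tau_j=j\,(2C_2\log(2+\rho(x))+R_0)$ for $0\le j\le k$, with $k$ the largest integer such that $\tau_k\le\rho(x)$, and define $y_j$ as in Step 6. Since $\rho(y_j)\le\rho(x)$,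
$$d(U(y_{j-1}),U(y_j))\ge\big[\tau_j-C_2\log(2+\rho(x))\big]-\big[\tau_{j-1}+C_2\log(2+\rho(x))\big]=R_0,$$
and Lemma 6 gives $d_B(x,x_0)\ge\frac\pi4k\gtrsim\rho(x)/\log(2+\rho(x))$ for large $\rho(x)$. For bounded $\rho(x)$ use Step 7 and $\rho/\log(2+\rho)\le\rho/\log2$. This proves Theorem C. $\blacksquare$

## 9. Surfaces with a cusp and any prescribed $\lambda_1\in(0,\frac14]$

The bound $r_x\gtrsim e^{-\rho(x)}$ was shown in Section 2. So for $\varepsilon\ge1$ the hypothesis $r_x\gtrsim e^{-\varepsilon\rho(x)}$ *always* holds, while by Theorem A a surface with a cusp and $\lambda_1>0$ is not Bergman complete. For $0<\varepsilon<1$ the implication holds by Theorem A. To prove Theorem B we need $\lambda_1\le\frac14$ and, for each $\lambda\in(0,\frac14]$, a surface with a cusp and $\lambda_1=\lambda$.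

**Step 1: $\lambda_1(M)\le\frac14$.** Let $M_j$ be an exhaustion by smooth relatively compact domains containing $x_0$, and $u_j>0$ the first Dirichlet eigenfunction of $M_j$ with $u_j(x_0)=1$. The eigenvalues decrease to $\lambda_1(M)$, because every test function is supported in some $M_j$. By Harnack and elliptic estimates a subsequence of $u_j$ converges locally to a positive solution $u$ of $-\Delta u=\lambda_1(M)u$ on $M$. Lift $u$ to $\mathbb D$; Lemma 1 there gives $\lambda_1(M)\le\lambda_1(\mathbb D)=\frac14$.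

**Step 2: $\lambda=\frac14$.** On $\mathbb H$, $\Delta=y^2(\partial_x^2+\partial_y^2)$, so $-\Delta y^s=s(1-s)y^s$. On $\mathbb D^*=\mathbb H/\langle z+1\rangle$ the positive function $y^{1/2}$ is well defined, and Lemma 1 gives $\lambda_1(\mathbb D^*)\ge\frac14$. Equality follows by Step 1.

**Step 3: a one-parameter family.** For $b\ge2$ let $F_b=\{x+iy:\ y>0,\ 0\le x\le\frac b2,\ x^2+y^2\ge1\}$. At $b=2$ the sides $x=1$ and $|z|=1$ meet at an ideal point and the area is finite; for $b>2$ they separate. For $b>2$ let $R$ be generated by the reflections $r_0,r_1,r_2$ in $x=0$, $x=\frac b2$, $|z|=1$. The only vertex of $F_b$ in $\mathbb H$ is $i$, with angle $\frac\pi2$. By Poincaré's theorem $R$ is discrete with strict fundamental domain $F_b$ and defining relations $r_i^2=(r_0r_2)^2=1$. So $r_0,r_1\mapsto(1,0)$, $r_2\mapsto(0,1)$ defines a homomorphism $R\to(\mathbb Z/2)^2$. Let $\Gamma_b$ be its kernel.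

An element of $\Gamma_b$ is a product of an even number of reflections, hence orientation-preserving. $\Gamma_b$ is torsion-free: a finite-order element of $R$ fixes a point, hence is conjugate into the stabilizer of a point of $F_b$, which is trivial, $\langle r_i\rangle$, or $\langle r_0,r_2\rangle$. On each of these the homomorphism is injective. Finally, $\Gamma_b$ contains the parabolic $T=r_1r_0:z\mapsto z+b$, since $r_0z=-\bar z$ and $r_1z=b-\bar z$. So $N_b=\mathbb H/\Gamma_b$ is a surface with a cusp, on which $G=R/\Gamma_b\cong(\mathbb Z/2)^2$ acts by isometries.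

**Step 4: $\lambda_1(N_b)$ is a Neumann-type problem on $F_b$.** Let $\mu(b)$ be the infimum of Rayleigh quotients of compactly supported Lipschitz functions on $F_b\subset\mathbb H$, with no condition on the sides. *Then $\lambda_1(N_b)=\mu(b)$ for $b>2$.* For real $\phi\in C_0^\infty(N_b)$ the $G$-invariant Lipschitz function $\Phi=(\sum_{g\in G}|\phi\circ g|^2)^{1/2}$ satisfies $|\nabla\Phi|^2\le\sum_g|\nabla(\phi\circ g)|^2$ a.e. by Cauchy–Schwarz. So $\int|\nabla\Phi|^2\le4\int|\nabla\phi|^2$ while $\int\Phi^2=4\int\phi^2$. The restriction of $\Phi$ to $F_b$, identified with $N_b/G$, has the Rayleigh quotient of $\Phi$, so $\mu(b)\le\lambda_1(N_b)$. Conversely, a compactly supported Lipschitz function on $F_b$ extends by reflection to a $G$-invariant one on $N_b$ with the same quotient. It is Lipschitz because the folding map $\mathbb H\to F_b$ preserves lengths of curves and $F_b$ is convex. So $\lambda_1(N_b)\le\mu(b)$.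

**Step 5: $\mu$ is continuous on $(2,\infty)$.** For $b,b'>2$ let $\Psi(x,y)=(\psi(x),y)$ with $\psi(x)=x$ on $[0,1]$ and $\psi$ affine from $[1,\frac b2]$ onto $[1,\frac{b'}2]$. Since the curved side lies over $[0,1]$, $\Psi$ maps $F_b$ onto $F_{b'}$. Here $\psi'\in\{1,q\}$, $q=\frac{b'-2}{b-2}$. Let $\phi=\phi'\circ\Psi$. On the stretched part $\int\phi_x^2\,dx\,dy=q\int\phi_x'^2\,dx\,dy$, $\int\phi_y^2\,dx\,dy=q^{-1}\int\phi_y'^2\,dx\,dy$, and $\int\phi^2\frac{dx\,dy}{y^2}=q^{-1}\int\phi'^2\frac{dx\,dy}{y^2}$. Hence overall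
$$\int|\nabla\phi|^2dx\,dy\le\max(q,q^{-1})\int|\nabla\phi'|^2dx\,dy,\qquad\int\phi^2\frac{dx\,dy}{y^2}\ge\min(1,q^{-1})\int\phi'^2\frac{dx\,dy}{y^2},$$
with Euclidean gradients. So $\mu(b)\le\max(q,q^{-1})^2\mu(b')$, and by symmetry the same with $b,b'$ exchanged. As $b'\to b$, $q\to1$.

**Step 6: $\mu(b)\to0$ as $b\downarrow2$.** $F_2$ is a triangle with angles $\frac\pi2,0,0$, of area $\frac\pi2$. The cutoffs $\phi_n=\max(0,\min(1,2-d(z,i)/n))$ have compact support and $|\nabla\phi_n|\le\frac1n$. Their Rayleigh quotients on $F_2$ are at most $\frac{\pi/2}{n^2|F_2\cap B_n(i)|}\to0$. Fix $\phi=\phi_n$ and extend it to $F_b$ by $\phi(x,y)=\phi(1,y)$ for $x\ge1$. The extension is Lipschitz with compact support, since $\phi(1,y)$ vanishes for $y$ outside a compact subset of $(0,\infty)$. This adds the energy $(\frac b2-1)\int|\partial_y\phi(1,y)|^2dy\to0$ as $b\to2$ and does not decrease $\int\phi^2dV$. So $\limsup_{b\downarrow2}\mu(b)$ is at most the quotient of $\phi_n$ on $F_2$, for every $n$.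

**Step 7: $\mu(b)\to\frac14$ as $b\to\infty$.** By Lemma 1 it suffices to build a positive invariant function with $-\Delta u=s(1-s)u$ for $s$ near $\frac12$. Fix $s\in(\frac12,1)$. The group $R_\infty=\langle r_0,r_1\rangle=\langle T\rangle\rtimes\langle r_0\rangle$ preserves $\mathrm{Im}\,z$, so
$$u(z)=\sum_{R_\infty\gamma\in R_\infty\backslash R}(\mathrm{Im}\,\gamma z)^s$$
is well defined as a sum of positive terms. Since $\mathrm{Im}\,\gamma z\le e^{d(z,z')}\mathrm{Im}\,\gamma z'$, convergence at $z'=i$ implies locally uniform convergence on $\mathbb H$.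

*Representatives of the cosets.* Every element of $R$ is a word alternating between $r_2$ and elements $T^n$ or $T^nr_0$ of $R_\infty$. Modulo $R_\infty$ on the left we may drop a leading letter from $R_\infty$. As $r_0r_2=r_2r_0$ and $r_0T^n=T^{-n}r_0$, all letters $r_0$ can be moved to the right end. If an inner exponent is $0$, then $r_2T^0r_2=1$ cancels and the word gets shorter (again dropping a leading power of $T$ if one appears). By induction, each coset other than $R_\infty$ has a representative
$$r_2T^{n_{k-1}}r_2\cdots r_2T^{n_0}r_0^{\,e},\qquad k\ge1,\ e\in\{0,1\},\ n_0\in\mathbb Z,\ n_1,\dots,n_{k-1}\ne0.$$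

*Evaluation at $i$.* We have $r_0i=i$ and $r_2(w)=1/\bar w$, so $\mathrm{Im}\,r_2(w)=\mathrm{Im}\,w/|w|^2$. The point $w_0=r_2T^{n_0}i$ satisfies $|w_0|\le1$ and $\mathrm{Im}\,w_0=(1+n_0^2b^2)^{-1}$. If $|w|\le1$ and $n\ne0$, then $|w+nb|\ge|n|b-1\ge1$, so $w'=r_2T^nw$ satisfies $|w'|\le1$ and $\mathrm{Im}\,w'\le\mathrm{Im}\,w\,(|n|b-1)^{-2}$. Put $q_s(b)=2\sum_{n\ge1}(nb-1)^{-2s}$. It is finite because $2s>1$, and tends to $0$ as $b\to\infty$ because $nb-1\ge nb/2$. Summing over all the representatives listed (several may give one coset, which only enlarges the sum),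
$$u(i)\le1+2\sum_{n_0\in\mathbb Z}(1+n_0^2b^2)^{-s}\sum_{k\ge1}q_s(b)^{k-1}<\infty\quad\text{if }q_s(b)<1,$$
that is, for $b\ge b(s)$.

*Conclusion.* Then $u>0$ is $R$-invariant. Each term satisfies $-\Delta(\mathrm{Im}\,\gamma z)^s=s(1-s)(\mathrm{Im}\,\gamma z)^s$, as $\gamma$ is an isometry. So the locally uniform limit is smooth and $-\Delta u=s(1-s)u$. It descends to $N_b$, and Lemma 1 with Step 4 gives $\mu(b)=\lambda_1(N_b)\ge s(1-s)$ for $b\ge b(s)$. Since $\mu\le\frac14$ on $(2,\infty)$ by Step 1, letting $s\downarrow\frac12$ gives $\mu(b)\to\frac14$.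

**Step 8: all values occur.** By Steps 5–7 and the intermediate value theorem, $\mu$ takes every value in $(0,\frac14)$ on $(2,\infty)$. Each $N_b$ has a cusp and $\lambda_1(N_b)=\mu(b)$; the value $\frac14$ is Step 2. This proves Theorem B. $\blacksquare$
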